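\title{Gaussian fluctuations of the two-dimensional directed polymer in the quasi-critical regime}

\begin{abstract}
We study the partition function $W_N$ of the directed polymer on $\mathbb Z^2$ in the quasi-critical regime, where the disorder variance $\sigma_N^2$ and the expected collision local time $R_N$ of two walks satisfy $\sigma_N^2R_N=1-\vartheta_N/\log N$ with $\vartheta_N\to\infty$ and $\vartheta_N/\log N\to0$. We prove that $\lambda_N^{-1}(\log W_N+\frac12\lambda_N^2)$ converges in distribution to a standard Gaussian, where $\lambda_N^2=\log(\log N/\vartheta_N)$. This answers a question posed by Cosco and Nakajima. More generally, whenever $\sigma_N^2R_N<1$ and $(1-\sigma_N^2R_N)\log N\to\infty$, the law of $\log W_N$ is close in L\'evy--Prokhorov distance to $\mathcal N(-\frac12\lambda_N^2,\lambda_N^2)$ with $\lambda_N^2=-\log(1-\sigma_N^2R_N)$. The proof switches on the disorder block by block, backward in time, and compares $\log W_N$ with a sum of independent variables.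
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Let $\omega(n,x)$, $n\ge1$, $x\in\mathbb Z^2$, be i.i.d.\ random variables with common law $\mu$ of mean $0$ and variance $1$, and with finite exponential moments; we only use that $\mathbb E\,e^{c|\omega|}<\infty$ for some $c>0$. For $\beta\ge0$ put
\[
\Lambda(\beta)=\log\mathbb E\big[e^{\beta\omega(n,x)}\big],\qquad \Lambda_2(\beta)=\Lambda(2\beta)-2\Lambda(\beta).
\]
Let $(S_n)_{n\ge0}$ be the simple random walk on $\mathbb Z^2$, with law $\mathrm P_x$ and expectation $\mathrm E_x$ when started at $x$. The symbols $\mathbb P,\mathbb E$ refer to the environment $\omega$. The directed polymer partition function is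
\[
W_N(\beta)=\mathrm E_0\Big[e^{\sum_{n=1}^N(\beta\omega(n,S_n)-\Lambda(\beta))}\Big].
\]
It is a positive random variable of mean $1$: an average, over paths of the walk, of the weight that each path collects from the environment. With
\[
\eta(n,x)=e^{\beta\omega(n,x)-\Lambda(\beta)}-1,\qquad \mathbb E\,\eta(n,x)=0,\qquad \mathbb E\,\eta(n,x)^2=\sigma^2:=e^{\Lambda_2(\beta)}-1,
\]
we have $W_N=\mathrm E_0\big[\prod_{n=1}^N(1+\eta(n,S_n))\big]$.

The strength of the disorder is measured by collisions of two independent walks $S^1,S^2$ started at $0$. Let $q_n(x)=\mathrm P_0(S_n=x)$ and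
\[
p_n=\mathrm P_0^{\otimes2}(S^1_n=S^2_n)=\sum_xq_n(x)^2=q_{2n}(0),\qquad R_t=\sum_{n=1}^tp_n ,
\]
so that $R_N=\mathrm E_0^{\otimes2}\big[\sum_{n=1}^N\mathbf 1_{S^1_n=S^2_n}\big]=\pi^{-1}\log N+O(1)$. The part of $W_N$ that is linear in $\eta$ is $\sum_{n\le N}\sum_xq_n(x)\eta(n,x)$, and its variance is $\sigma^2R_N$. The full second moment is governed by the same quantity. Since $\mathbb E[(1+\eta(n,x))(1+\eta(n,y))]=1+\sigma^2\mathbf 1_{x=y}$, the Markov property at collision times gives
\begin{equation}\label{eq:second-moment}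
\mathbb E\,W_N^2=1+\sum_{j\ge1}\sigma^{2j}\sum_{0=n_0<n_1<\dots<n_j\le N}\ \prod_{i=1}^jp_{n_i-n_{i-1}}\le\sum_{j\ge0}(\sigma^2R_N)^j=\frac1{1-\sigma^2R_N}
\end{equation}
when $\sigma^2R_N<1$. So one lets $\beta=\beta_N$ depend on $N$ in such a way that $\sigma_N^2R_N$ is of order one, and the value $1$ is where the geometric series stops converging. The \emph{quasi-critical regime}, in the sense of Caravenna, Cottini and Rossi, approaches this value from below at a rate slower than $1/\log N$: the sequence $(\beta_N)$ satisfies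
\begin{equation}\label{eq:qc}
\sigma_N^2=e^{\Lambda_2(\beta_N)}-1=\frac1{R_N}\Big(1-\frac{\vartheta_N}{\log N}\Big),\qquad \vartheta_N\to\infty,\qquad \frac{\vartheta_N}{\log N}\to0 .
\end{equation}
It is known that $W_N(\beta_N)\to0$ in probability in this regime, so that $\log W_N(\beta_N)\to-\infty$ and a limit law requires centering and scaling. The question we address was posed by Cosco and Nakajima \cite{CN}: for every law $\mu$ and all sequences $(\vartheta_N)$, $(\beta_N)$ as in \eqref{eq:qc}, do there exist deterministic real sequences $c_N,d_N$, allowed to depend on these data, such that $c_N(\log W_N(\beta_N)-d_N)\to\mathcal N(0,1)$ in distribution?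

\subsection{Results}

Whenever $\sigma_N^2R_N<1$ we put
\[
\lambda_N^2=-\log(1-\sigma_N^2R_N),\qquad\lambda_N\ge0 .
\]
Under \eqref{eq:qc}, $\lambda_N^2=\log(\log N/\vartheta_N)\to\infty$. The answer to the question is yes, with $c_N=1/\lambda_N$ and $d_N=-\frac12\lambda_N^2$.

\begin{theorem}\label{thm:clt}
In the quasi-critical regime \eqref{eq:qc}, $\lambda_N^{-1}\big(\log W_N(\beta_N)+\frac12\lambda_N^2\big)\to\mathcal N(0,1)$ in distribution.
\end{theorem}

We prove a stronger statement, without normalization. For probability measures $\nu,\nu'$ on $\mathbb R$, the L\'evy--Prokhorov distance is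
\[
d_{\mathrm{Prok}}(\nu,\nu')=\inf\big\{r>0:\ \nu(A)\le\nu'(A^r)+r\ \text{ for all closed }A\subset\mathbb R\big\},
\]
where $A^r$ is the open $r$-neighborhood of $A$.

\begin{theorem}\label{thm:prok}
Let $\beta_N>0$ be any sequence with $\sigma_N^2R_N<1$ and $(1-\sigma_N^2R_N)\log N\to\infty$. Then
\[
d_{\mathrm{Prok}}\Big(\mathrm{Law}\big(\log W_N(\beta_N)\big),\ \mathcal N\big(-\tfrac12\lambda_N^2,\lambda_N^2\big)\Big)\to0 .
\]
\end{theorem}

Theorem~\ref{thm:prok} compares the two laws at resolution $o(1)$, whereas Theorem~\ref{thm:clt} compares them at resolution $o(\lambda_N)$. It also covers sequences with $\sigma_N^2R_N\to a\in[0,1)$, for which it says that $\log W_N$ converges in distribution to $\mathcal N(-\frac12\lambda^2,\lambda^2)$ with $\lambda^2=-\log(1-a)$.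

\begin{corollary}\label{cor:norm}
In the quasi-critical regime \eqref{eq:qc}, real sequences $c_N,d_N$ satisfy $c_N(\log W_N(\beta_N)-d_N)\to\mathcal N(0,1)$ in distribution if and only if $|c_N|\lambda_N\to1$ and $c_N(d_N+\frac12\lambda_N^2)\to0$.
\end{corollary}

\subsection{Why this answer, and how it is proved}

If $\xi$ is a standard Gaussian, then $e^{\lambda\xi-\lambda^2/2}$ has mean $1$ and second moment $e^{\lambda^2}$. The right side of \eqref{eq:second-moment} is $e^{\lambda_N^2}$, and the inequality is asymptotically sharp in our setting (Remark~\ref{rem:sharp}). Theorem~\ref{thm:prok} thus says that $W_N$ behaves like the log-normal variable with the same first two moments.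

The same comparison shows the difficulty. When $\lambda_N\to\infty$, the typical size of this log-normal variable is $e^{-\lambda_N^2/2+O(\lambda_N)}$ and its $L^2$ norm is $e^{\lambda_N^2/2}$. An approximation of $W_N$ with an error that is small compared with the $L^2$ norm carries no information on $\log W_N$. All errors have to be controlled \emph{relative} to the partition function.

A Gaussian limit for $\log W_N$ suggests that $W_N$ is nearly a product of many independent factors close to $1$. To see which factors, write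
\[
\lambda_N^2=\int_0^{R_N}\frac{dr}{\sigma_N^{-2}-r}.
\]
We read $r=R_t\approx\pi^{-1}\log t$ as a logarithmic clock, and $1/g(t)$ with $g(t)=\sigma_N^{-2}-R_t$ as the variance of $\log W_N$ produced per unit of this clock. We cut $(0,N]$ into blocks $(t_{k-1},t_k]$ and let $Z_k$ be the partition function of a walk from the origin that sees the disorder only in the $k$-th block. The $Z_k$ are independent. A block of clock length $\Delta_k$ has $\mathrm{Var}\,Z_k\approx\Delta_k/g(t_k)$, while each boundary between two blocks costs an error of variance at most $C/g(t_k)$. Blocks with $1\ll\Delta_k\ll g(t_k)$ therefore have small variance and negligible boundary errors. There is room for such blocks when the smallest value of $g$,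
\[
b_N=g(N)=\frac{1-\sigma_N^2R_N}{\sigma_N^2},
\]
tends to infinity; under \eqref{eq:qc}, $b_N=\vartheta_N/(\sigma_N^2\log N)\sim\vartheta_N/\pi$.

To obtain relative errors we switch on the disorder one block at a time, starting from the last block, and write $W_N$ as a telescoping product of ratios $\rho_k$ of successive partition functions. Going backward has the advantage that, when block $k$ is switched on, the walk is free before it. The new disorder then enters through the deterministic kernels $q_n$, and conditional second moments are computed exactly by orthogonality. The disorder of the later blocks enters only through the dependence of their partition function on the starting point, which we control by an induction over blocks (Section~\ref{sec:backward}). The other main estimate is a fourth moment bound for $Z_k$ (Section~\ref{sec:moments}). Section~\ref{sec:two} shows the mechanism for two blocks at lowest order.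

\section{Reduction to a standing assumption}\label{sec:reduction}

The core of the paper is the following case of Theorem~\ref{thm:prok}. We allow $N$ to run through any infinite set of integers.

\begin{proposition}\label{prop:main}
Assume
\begin{equation}\label{eq:H}
b_N\to\infty,\qquad\liminf_N\sigma_N^2R_N>0.\tag{H}
\end{equation}
Then $d_{\mathrm{Prok}}\big(\mathrm{Law}(\log W_N),\mathcal N(-\frac12\lambda_N^2,\lambda_N^2)\big)\to0$.
\end{proposition}

We use the following standard facts. The distance $d_{\mathrm{Prok}}$ is a metric on probability measures on $\mathbb R$, and $d_{\mathrm{Prok}}(\nu_N,\nu)\to0$ if and only if $\nu_N\to\nu$ weakly. Two more properties follow from the definition: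
\begin{itemize}
\item[(P1)] if $X,X'$ are defined on one space and $\mathbb P(|X-X'|\ge r)\le r$, then the distance between their laws is at most $r$; in particular, adding an $o_{\mathbb P}(1)$ term changes a law by $o(1)$;
\item[(P2)] if $\phi:\mathbb R\to\mathbb R$ is $1$-Lipschitz, the distance between the images of $\nu,\nu'$ under $\phi$ is at most $d_{\mathrm{Prok}}(\nu,\nu')$, because $(\phi^{-1}A)^r\subset\phi^{-1}(A^r)$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:prok} from Proposition~\ref{prop:main}]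
It suffices to show that every subsequence has a further subsequence along which the distance tends to $0$. Pass to a subsequence along which $\sigma_N^2R_N\to a\in[0,1]$. If $a>0$, then \eqref{eq:H} holds along it: since $\sigma_N^{-2}>R_N$, we have $b_N\ge(1-\sigma_N^2R_N)R_N\to\infty$ because $R_N\sim\pi^{-1}\log N$. Proposition~\ref{prop:main} applies. If $a=0$, then $\lambda_N\to0$ and $\mathrm{Var}\,W_N\le e^{\lambda_N^2}-1\to0$ by \eqref{eq:second-moment}. Hence $\log W_N\to0$ in probability, both laws converge weakly to the point mass at $0$, and the triangle inequality concludes.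
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:clt}]
Under \eqref{eq:qc}, $(1-\sigma_N^2R_N)\log N=\vartheta_N\to\infty$, and $\beta_N>0$, $\sigma_N^2R_N<1$, $\lambda_N\ge1$ for large $N$. The map $y\mapsto\lambda_N^{-1}(y+\frac12\lambda_N^2)$ is then $1$-Lipschitz and sends $\mathcal N(-\frac12\lambda_N^2,\lambda_N^2)$ to $\mathcal N(0,1)$. Apply Theorem~\ref{thm:prok} and (P2).
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:norm}]
By Theorem~\ref{thm:clt}, $\log W_N=-\frac12\lambda_N^2+\lambda_N\xi_N$ with $\xi_N\to\mathcal N(0,1)$ in distribution. Let $\xi_N'=\xi_N$ if $c_N\ge0$ and $\xi'_N=-\xi_N$ if $c_N<0$. By the symmetry of the Gaussian law, $\xi'_N\to\mathcal N(0,1)$, and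
\[
c_N(\log W_N-d_N)=|c_N|\lambda_N\,\xi'_N-c_N\big(d_N+\tfrac12\lambda_N^2\big).
\]
If the two conditions hold, the limit is $\mathcal N(0,1)$ by Slutsky's lemma. Conversely, suppose that the left side converges to $\mathcal N(0,1)$. Then $c_N\ne0$ for large $N$, since the left side vanishes when $c_N=0$. The convergence-of-types theorem states that if $\xi'_N\to\xi$ and $\alpha_N\xi'_N+\gamma_N\to\xi$ in distribution, with $\alpha_N>0$ and $\xi$ non-degenerate, then $\alpha_N\to1$ and $\gamma_N\to0$. This gives the two conditions.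
\end{proof}

\subsection*{Conventions}
From now on \eqref{eq:H} holds, the index $N$ is dropped from $\beta,\sigma,\lambda,b$, and $N$ is large enough that $b\ge4$, and larger when we say so. The letter $C$ denotes constants that depend only on $\mu$ and may change from line to line. The second part of \eqref{eq:H} is used once, to start the construction of blocks in Lemma~\ref{lem:blocks}.

\subsection*{Moments of $\eta$}
Since $\sigma^{-2}\ge b$, we have $\sigma\to0$. The function $\Lambda$ is strictly convex where it is finite, so $\Lambda_2'(\beta)=2\Lambda'(2\beta)-2\Lambda'(\beta)>0$; thus $\Lambda_2$ is strictly increasing with $\Lambda_2(0)=0$, and $\beta\to0$. As $\mu$ has mean $0$, variance $1$ and an exponential moment, $\Lambda(\beta)=\frac12\beta^2+O(\beta^3)$, hence $\sigma^2\sim\beta^2$. With $y=\beta\omega-\Lambda(\beta)$ we have $|y|\le\beta(|\omega|+1)$ for small $\beta$, and $|e^y-1|\le|y|e^{|y|}$ gives $\mathbb E\eta^4\le\beta^4\,\mathbb E[(|\omega|+1)^4e^{4\beta(|\omega|+1)}]\le C\beta^4$. Together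 with the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:eta}
\mathbb E\,\eta^4\le C\sigma^4,\qquad\mathbb E|\eta|^3\le(\mathbb E\eta^2\,\mathbb E\eta^4)^{1/2}\le C\sigma^3 .
\end{equation}
Beyond \eqref{eq:eta}, which is needed only for the fourth moment in Lemma~\ref{lem:fourth}, the proof uses only that the $\eta(n,x)$ are i.i.d., centered, of variance $\sigma^2$ and larger than $-1$.

\subsection*{Chains}
A \emph{chain} is a finite set $A=\{(n_1,x_1),\dots,(n_j,x_j)\}$ with $n_1<\dots<n_j$, and $\eta_A=\prod_{i}\eta(n_i,x_i)$, with $\eta_\emptyset=1$. A point that lies in exactly one of two chains contributes an independent centered factor, so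
\begin{equation}\label{eq:orth}
\mathbb E[\eta_A\eta_{A'}]=\sigma^{2|A|}\,\mathbf 1_{A=A'} .
\end{equation}
Expanding the product $\prod_n(1+\eta(n,S_n))$ writes any partition function as a finite linear combination of the $\eta_A$; for instance $W_N=\sum_Ac(A)\eta_A$ over chains with times in $(0,N]$, where $c(A)=\mathrm P_0(S_n=x\text{ for all }(n,x)\in A)$.

\section{Random walk estimates}\label{sec:rw}

The coordinates $S_n^{\pm}=(S_n)_1\pm(S_n)_2$ are two independent simple walks on $\mathbb Z$. Hence $q_n(x)=\gamma_n(x_1+x_2)\gamma_n(x_1-x_2)$, where $\gamma_n$ is the law at time $n$ of the one-dimensional walk. For $a\equiv n\pmod 2$ the integrand in the Fourier inversion formula is $\pi$-periodic, so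
\begin{equation}\label{eq:fourier}
\gamma_n(a)=\frac1\pi\int_{-\pi/2}^{\pi/2}\cos^n\xi\;e^{-ia\xi}\,d\xi ,
\end{equation}
and $\gamma_n(a)=0$ otherwise. On $[-\pi/2,\pi/2]$ we have $0\le\cos\xi\le e^{-\xi^2/2}$, since $(\log\cos)''\le-1$. Therefore $\gamma_n\le\sqrt{2/(\pi n)}\le n^{-1/2}$, and for $n\ge1$
\begin{equation}\label{eq:qp}
q_n(x)\le\frac1n,\qquad\frac1{4n}\le p_n\le\frac1{2n},\qquad p_n\le\frac14 .
\end{equation}
Here $p_n=q_{2n}(0)=\big(\binom{2n}n4^{-n}\big)^2$, so $p_1=\frac14$, and $np_n$ is increasing because the ratio of consecutive terms is $\frac{(2n+1)^2}{4n(n+1)}>1$; this gives the lower bound. From $|S_n|^2=\frac12((S_n^+)^2+(S_n^-)^2)$ we get $\mathrm E_0|S_n|^2=n$ and $\mathrm E_0|S_n|^4\le3n^2$. Bounding one factor $q_n(x)$ by $1/n$,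
\begin{equation}\label{eq:qmom}
\sum_xq_n(x)^2|x|\le n^{-1/2},\qquad\sum_xq_n(x)^2|x|^2\le1 .
\end{equation}

The next lemma measures how fast the walk forgets that it visited a given space-time point. Let $\mathcal A=\{(m,w):m\ge1,\ q_m(w)>0\}$ be the set of points accessible from the origin. For $(m,w)\in\mathcal A$ and $n>m$ put
\[
\Delta q_n(x)=q_{n-m}(x-w)-q_n(x),\qquad\alpha=\sqrt m+|w| ;
\]
the point $(m,w)$ will be clear from the context. Accessibility ensures that the two kernels live on the same parity class; without it their supports are disjoint and there is no cancellation.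

\begin{lemma}\label{lem:dq}
Let $(m,w)\in\mathcal A$.
\begin{itemize}
\item[(a)] If $n\ge2m$, then $\sum_x(\Delta q_n(x))^2\le C\alpha\,n^{-3/2}$ and $\sum_x(\Delta q_n(x))^2|x|\le C\alpha\,n^{-1}$.
\item[(b)] If $n>m$, then $\sum_x(\Delta q_n(x))^2\le\frac C{n-m}$ and $\sum_x(\Delta q_n(x))^2|x|\le\frac C{n-m}(|w|+\sqrt n)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $w_1+w_2\equiv m\pmod2$, both terms of $\Delta q_n(x)$ vanish unless $x_1+x_2\equiv n$. In that case let $a=x_1\pm x_2$ and $c=w_1\pm w_2$, so $|c|\le\sqrt2|w|$. By \eqref{eq:fourier},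
\[
|\gamma_{n-m}(a-c)-\gamma_n(a)|\le\frac1\pi\int_{-\pi/2}^{\pi/2}\cos^{n-m}\xi\;\big|e^{ic\xi}-\cos^m\xi\big|\,d\xi\le\frac1\pi\int_{\mathbb R}e^{-(n-m)\xi^2/2}\big(|c|+\sqrt m\big)|\xi|\,d\xi\le\frac{C\alpha}n,
\]
where we used $1-\cos^m\xi\le\min(1,m\xi^2/2)\le\sqrt m|\xi|$, then $\int_{\mathbb R} e^{-u\xi^2/2}|\xi|\,d\xi=2/u$ and $n-m\ge n/2$. Changing one factor $\gamma$ at a time and using $\gamma_n,\gamma_{n-m}\le Cn^{-1/2}$ gives $|\Delta q_n(x)|\le C\alpha n^{-3/2}$. Also $|\Delta q_n(x)|\le C/n$ by \eqref{eq:qp}. Now $\sum_x|\Delta q_n(x)|\le2$, which gives the first bound, and $\sum_x|\Delta q_n(x)||x|\le|w|+2\sqrt n$. If $|w|\le\sqrt n$, the second sum is at most $C\alpha n^{-3/2}\cdot3\sqrt n$; if $|w|>\sqrt n$, it is at most $Cn^{-1}\cdot3|w|$. Both are at most $C\alpha/n$.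

(b) We have $(\Delta q_n(x))^2\le q_{n-m}(x-w)^2+q_n(x)^2$, as both terms are nonnegative. The first sum is at most $p_{n-m}+p_n$, and by \eqref{eq:qmom} the second is at most $|w|p_{n-m}+(n-m)^{-1/2}+n^{-1/2}$.
\end{proof}

\section{Two blocks at lowest order}\label{sec:two}

Fix $1\le t<N$ and let $Z'$, $Z''$ be the partition functions $\mathrm E_0[\prod_n(1+\eta(n,S_n))]$ with $n$ in $(0,t]$ and in $(t,N]$. They are independent. How far is $W_N$ from $Z'Z''$? A chain with all its times in one block has the same coefficient in both. The first chains with different coefficients have one point $(m,w)$ with $m\le t$ and one point $(n,x)$ with $n>t$: the coefficient is $q_m(w)q_{n-m}(x-w)$ in $W_N$ and $q_m(w)q_n(x)$ in $Z'Z''$. So the lowest-order part of $W_N-Z'Z''$ is $T=\sum q_m(w)\Delta q_n(x)\,\eta(m,w)\eta(n,x)$, and by \eqref{eq:orth}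
\[
\mathbb E\,T^2=\sigma^4\sum_{m\le t}\sum_wq_m(w)^2\,\Phi(m,w),\qquad\Phi(m,w)=\sum_{t<n\le N}\sum_x(\Delta q_n(x))^2 .
\]
This is to be compared with the variance $\sigma^4R_t(R_N-R_t)$ of the corresponding part of $Z'Z''$.

For $N=2$, $t=1$ we have $T=W_2-Z'Z''$ exactly. Expanding the square, $\sum_x(\Delta q_n(x))^2=p_{n-m}-2q_{2n-m}(w)+p_n$, which for $m=1$, $n=2$, $|w|=1$ equals $\frac14-2\cdot\frac9{64}+\frac9{64}=\frac7{64}$. Thus $\mathbb E\,T^2=\frac7{256}\sigma^4$, against $p_1p_2\sigma^4=\frac9{256}\sigma^4$. When $m$ and $n$ are comparable nothing is gained.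

The gain comes from the logarithmic clock: most pairs $(m,n)$ have $m\ll t\ll n$. If $m\le t/2$, Lemma~\ref{lem:dq}(a) gives $\Phi(m,w)\le C\alpha\sum_{n>t}n^{-3/2}\le C\alpha/\sqrt t$. If $m>t/2$, the times $n>2t$ give the same bound, and for $t<n\le2t$ Lemma~\ref{lem:dq}(b) gives
\begin{equation}\label{eq:harm}
\sum_{n=t+1}^{2t}\frac1{n-m}\le1+\log\frac{2t}{t-m+1}=L_t(m),\qquad\text{where }L_t(n)=\log\frac{2et}{t-n+1}\quad(1\le n\le t).
\end{equation}
The weight $L_t$ is a logarithmic singularity at the right end of $(0,t]$, and it is integrable: using $\log t!\ge t\log t-t$,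
\begin{equation}\label{eq:L}
L_t(n)\ge1,\qquad L_t(n)\le\log(4e)\ \text{ if }n\le t/2,\qquad\sum_{n=1}^tL_t(n)\le3t .
\end{equation}
For $(m,w)\in\mathcal A$ with $m\le t$ define the \emph{boundary cost}
\[
\psi_t(m,w)=\frac{\sqrt m+|w|}{\sqrt t}\quad(m\le t/2),\qquad\psi_t(m,w)=L_t(m)\Big(1+\frac{|w|}{\sqrt t}\Big)\quad(m>t/2).
\]
Since $m\le t$ and $L_t\ge1$, in both cases
\begin{equation}\label{eq:psi}
\frac{\sqrt m+|w|}{\sqrt t}\le\psi_t(m,w)\le L_t(m)\Big(1+\frac{|w|}{\sqrt t}\Big).
\end{equation}
We have shown $\Phi\le C\psi_t$. By \eqref{eq:qp}, \eqref{eq:qmom} and \eqref{eq:L},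
\[
\sum_{m\le t}\sum_wq_m(w)^2\psi_t(m,w)\le\sum_{m\le t/2}\frac{C}{\sqrt{mt}}+\sum_{t/2<m\le t}\frac CtL_t(m)\le C .
\]
So $\mathbb E\,T^2\le C\sigma^4$ uniformly in $t$ and $N$: the boundary costs a constant, while the main term is a product of two logarithms.

The proof of Proposition~\ref{prop:main} follows this computation, with three changes. Each single point is replaced by a sum over all chains in a block, which replaces $\sigma^2$ by a renewal kernel of total mass about $1/g$ (Section~\ref{sec:kernel}). There are many blocks (Section~\ref{sec:blocks}). And the errors are taken relative to the partition function of the later blocks (Section~\ref{sec:backward}).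

\section{The two-replica kernel}\label{sec:kernel}

Let $U_0(v)=\sigma^2\mathbf 1_{v=0}$ and, for $\ell\ge1$,
\[
U_\ell(v)=\sum_{j\ge1}\sigma^{2(j+1)}\sum_{0=l_0<\dots<l_j=\ell}\ \ \sum_{v_0=0,\,v_1,\dots,v_{j-1},\,v_j=v}\ \ \prod_{i=1}^jq_{l_i-l_{i-1}}(v_i-v_{i-1})^2 .
\]
This is the total weight of a run of collisions of two walks, each collision weighted by $\sigma^2$, whose first and last collisions are separated by time $\ell$ and displacement $v$. By \eqref{eq:orth}, it appears whenever one computes a second moment and sums over all chains with given first and last point. Put $u_\ell=\sum_vU_\ell(v)$, $f(t)=\sum_{\ell=0}^tu_\ell$ and, for $0\le t\le N$,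
\[
g(t)=\sigma^{-2}-R_t=b+R_N-R_t,\qquad\delta(t)=\frac1{g(t)}=\frac{\sigma^2}{1-\sigma^2R_t}.
\]
The function $\delta$ is nondecreasing and $\sigma^2\le\delta(t)\le1/b\le\frac14$.

\begin{lemma}\label{lem:U}
Let $1\le t\le N$ and $\delta=\delta(t)$.
\begin{itemize}
\item[(i)] $f(t)\le\delta$.
\item[(ii)] $u_\ell\le4\delta^2/\ell$ for $1\le\ell\le t$.
\item[(iii)] $\sum_vU_\ell(v)|v|\le2\sqrt\ell\,u_\ell$; hence $\sum_vU_\ell(v)(1+|v|/\sqrt t)\le3u_\ell$ for $0\le\ell\le t$.
\item[(iv)] $f(t)\ge\delta(1-6\delta^2)$.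
\item[(v)] $\sum_{\ell=0}^{t-n}u_\ell L_t(n+\ell)\le8\delta L_t(n)$ for $1\le n\le t$.
\end{itemize}
\end{lemma}

Items (i) and (ii) together say that runs of duration comparable to $t$ carry mass of order $\delta^2$, a fraction $\delta$ of the total. This is what makes (iv) and (v) work.

\begin{proof}
(i) Each gap $l_i-l_{i-1}$ lies in $[1,t]$, so $f(t)\le\sigma^2\sum_{j\ge0}(\sigma^2R_t)^j=\delta$.

(ii) Every sequence $0=l_0<\dots<l_j=\ell$ has exactly one jump from some $a\le\ell/2$ to some $a'>\ell/2$, so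
\[
u_\ell=\sum_{0\le a\le\ell/2<a'\le\ell}u_a\,p_{a'-a}\,u_{\ell-a'} .
\]
If $a'-a\ge\ell/4$ then $p_{a'-a}\le2/\ell$, and these terms contribute at most $\frac2\ell f(t)^2\le2\delta^2/\ell$. If $a'-a<\ell/4$ then $\ell/4<a<\ell$ and $\ell/4<\ell-a'<\ell$. With $M=\max_{1\le i<\ell}iu_i$ (and $M=0$ for $\ell=1$, when there are no such terms), $u_au_{\ell-a'}\le16M^2/\ell^2$. Each value $d=a'-a$ occurs for at most $d$ pairs and $dp_d\le\frac12$, so these terms contribute at most $\frac{16M^2}{\ell^2}\cdot\frac\ell8$. Hence $\ell u_\ell\le2\delta^2+2M^2$. If $M\le4\delta^2$, then $\ell u_\ell\le2\delta^2+32\delta^4\le4\delta^2$ because $\delta\le\frac14$, and induction on $\ell$ concludes. This is the first place where $b$ has to be large.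

(iii) Fix the $l_i$. After normalization the increments $v_i-v_{i-1}$ are independent and symmetric, and an increment of duration $n$ has law $q_n^2/p_n$, with second moment at most $1/p_n\le4n$ by \eqref{eq:qmom} and \eqref{eq:qp}. The cross terms vanish, so $\sum_vU_\ell(v)|v|^2\le4\ell u_\ell$. Apply the Cauchy--Schwarz inequality.

(iv) Decomposing at the first jump, $u_\ell=\sigma^2\sum_{n=1}^\ell p_nu_{\ell-n}$ for $\ell\ge1$, hence
\begin{equation}\label{eq:renewal}
f(t)=\sigma^2+\sigma^2\sum_{n=1}^tp_nf(t-n)=\sigma^2+\sigma^2R_tf(t)-\sigma^2\sum_{n=1}^tp_n\big(f(t)-f(t-n)\big).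
\end{equation}
By (ii) the last sum is at most $2\delta^2\sum_{n=1}^t\frac1n\sum_{t-n<\ell\le t}\frac1\ell$. For $n\le t/2$ the inner sum is at most $2n/t$, and these $n$ contribute at most $1$ to the double sum. For $n>t/2$ we bound $\frac1n\le\frac2t$; each $\ell$ occurs for at most $\ell$ values of $n$, so these $n$ contribute at most $\frac2t\sum_{\ell\le t}\frac1\ell\cdot\ell=2$. Thus $f(t)(1-\sigma^2R_t)\ge\sigma^2(1-6\delta^2)$.

(v) Let $c=t-n$. For $\ell\le c/2$ we have $c-\ell+1\ge(c+1)/2$, so $L_t(n+\ell)\le L_t(n)+\log2\le2L_t(n)$, and by (i) these terms contribute at most $2\delta L_t(n)$. For $c/2<\ell\le c$ (so $c\ge1$) we have $u_\ell\le8\delta^2/c$ and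
\[
\sum_{c/2<\ell\le c}L_t(n+\ell)\le\sum_{i=1}^c\log\frac{2et}i\le c\Big(\log\frac{2et}c+1\Big)\le c\big(L_t(n)+\log2+1\big)\le3cL_t(n),
\]
so these terms contribute at most $24\delta^2L_t(n)\le6\delta L_t(n)$.
\end{proof}

\begin{remark}\label{rem:sharp}
Sorting \eqref{eq:second-moment} by $n_1$ gives $\mathbb E\,W_N^2=1+\sum_{n\le N}p_nf(N-n)=f(N)/\sigma^2$, by \eqref{eq:renewal}. Since $\delta(N)/\sigma^2=e^{\lambda^2}$, items (i) and (iv) give $e^{\lambda^2}(1-6b^{-2})\le\mathbb E\,W_N^2\le e^{\lambda^2}$.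
\end{remark}

\section{The blocks}\label{sec:blocks}

We want blocks whose clock length $\Delta$ satisfies $1\ll\Delta\ll g$, and we take $\Delta\approx g^{3/4}$ with $g$ evaluated at the right end. Define times downward from $N$. Given the current time $T\ge1$:
\begin{itemize}
\item if $R_T\ge2g(T)^{3/4}+1$, the next time is $\max\{0\le r<T:\ R_T-R_r\ge g(T)^{3/4}\}$;
\item otherwise the next time is $0$, and the construction stops.
\end{itemize}
Label the times $0=t_0<t_1<\dots<t_K=N$ and put
\[
g_k=g(t_k),\qquad\delta_k=\frac1{g_k},\qquad\Delta_k=R_{t_k}-R_{t_{k-1}}=g_{k-1}-g_k,\qquad\varepsilon_k=\delta_k\Delta_k .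
\]
The number $\varepsilon_k$ will be the variance of the $k$-th block, and $\delta_k$ the size of its boundary error.

\begin{lemma}\label{lem:blocks}
For $N$ large, $K\ge2$ and the following hold for all $1\le k\le K$.
\begin{itemize}
\item[(a)] $1\le b^{3/4}\le\Delta_k\le3g_k^{3/4}$ and $\varepsilon_k\le3g_k^{-1/4}\le3b^{-1/4}\le1$.
\item[(b)] $t_k\ge64\,t_{k-1}$, $t_k\ge2$, and $\sum_{t_{k-1}<n\le t_k}\frac1n\le4\Delta_k$.
\item[(c)] $\sum_k\delta_k\le Cb^{-3/4}$, $\ \sum_k\varepsilon_k^2\le Cb^{-1/4}$, $\ \sum_k\varepsilon_k^{3/2}\le Cb^{-1/8}$, $\ \sum_k(\delta_k\varepsilon_k)^{1/2}\le Cb^{-3/8}$.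
\item[(d)] $\big|\sum_k\varepsilon_k-\lambda^2\big|\le Cb^{-1/4}$.
\end{itemize}
\end{lemma}

\begin{proof}
By the second part of \eqref{eq:H}, $g(N)=b\le\sigma^{-2}=O(R_N)$, so $b^{3/4}=o(R_N)$ and $T=N$ falls in the first case. Let $T$ be in the first case and $r$ the next time. By maximality $R_T-R_{r+1}<g(T)^{3/4}$, and $p_{r+1}\le\frac14$, so
\[
g(T)^{3/4}\le R_T-R_r\le g(T)^{3/4}+\tfrac14,\qquad R_r\ge g(T)^{3/4}+\tfrac34>0 .
\]
In particular $r\ge1$. Hence $K\ge2$, the times $t_k$ with $k\ge2$ are in the first case, and $t_1$ is in the second.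

(a) For $k\ge2$, $g_k^{3/4}\le\Delta_k\le g_k^{3/4}+\frac14$. For $k=1$, $g_2^{3/4}\le R_{t_1}=\Delta_1<2g_1^{3/4}+1$. Use $g_k\ge b\ge1$ and $b\to\infty$.

(b) For $k\ge2$, \eqref{eq:qp} gives $b^{3/4}\le\Delta_k\le\frac12\log(t_k/t_{k-1})$, so $t_k/t_{k-1}\ge64$ for $N$ large. Also $R_{t_1}\ge1>R_1$, so $t_1\ge2$. The last bound is $p_n\ge\frac1{4n}$.

(c) By (a), $g_{k-1}=g_k+\Delta_k\le4g_k$. For $p>1$, comparing with an integral over $[g_k,g_{k-1}]$,
\[
\sum_k\Delta_kg_k^{-p}\le4^p\sum_k\Delta_kg_{k-1}^{-p}\le4^p\int_b^\infty y^{-p}\,dy=\frac{4^p}{p-1}\,b^{1-p}.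
\]
The upper bound on $\Delta_k$ gives $\varepsilon_k^2\le3\Delta_kg_k^{-5/4}$ and $\varepsilon_k^{3/2}\le2\Delta_kg_k^{-9/8}$. For $k\ge2$, the lower bound $1\le\Delta_kg_k^{-3/4}$ gives $\delta_k\le\Delta_kg_k^{-7/4}$ and $(\delta_k\varepsilon_k)^{1/2}\le2g_k^{-5/8}\le2\Delta_kg_k^{-11/8}$; the terms $k=1$ are at most $b^{-1}$ and $2b^{-5/8}$.

(d) Since $1+\varepsilon_k=g_{k-1}/g_k$, we have $\sum_k\log(1+\varepsilon_k)=\log(g_0/g_K)=-\log(\sigma^2b)=\lambda^2$. Use $|\log(1+y)-y|\le y^2$ for $y\ge0$ and (c).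
\end{proof}

With $\Delta\approx g^a$ in place of $g^{3/4}$, the four sums in (c) are bounded by $\sum_k\Delta_kg_k^{-p}$ with $p=1+a$, $2-a$, $\frac{3-a}2$, $1+\frac a2$, and all these exceed $1$ exactly when $0<a<1$. The value $\frac34$ has no special role.

\section{The backward decomposition}\label{sec:backward}

\subsection{Ratios of partition functions}

Let $\mathcal G_t=\sigma(\omega(n,x):n>t,\ x\in\mathbb Z^2)$; these $\sigma$-fields grow as $t$ decreases. For $0\le m\le t\le N$ and $w\in\mathbb Z^2$ let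
\[
Y_t(m,w)=\mathrm E_w\Big[\prod_{n=t+1}^N\big(1+\eta(n,S_{n-m})\big)\Big],\qquad X_t=Y_t(0,0).
\]
This is the partition function of a walk that starts from $w$ at time $m$, moves freely until time $t$, and sees the disorder afterward. It is positive, square integrable and $\mathcal G_t$-measurable; $Y_N\equiv1$ and $X_0=W_N$. For $1\le k\le K$ put
\[
\rho_k=\frac{X_{t_{k-1}}}{X_{t_k}},\qquad Z_k=\mathrm E_0\Big[\prod_{n=t_{k-1}+1}^{t_k}\big(1+\eta(n,S_n)\big)\Big],\qquad D_k=\rho_k-Z_k,\qquad\Xi_k(m,w)=\frac{Y_{t_k}(m,w)}{X_{t_k}}-1 .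
\]
Then $\log W_N=\sum_k\log\rho_k$, the $Z_k$ are independent with mean $1$, and $Z_k$ is independent of $\mathcal G_{t_k}$. The goal of this section is to show that $D_k$ is small.

Let $m\le s<t$. Expanding $\prod_{n=s+1}^t(1+\eta)$ and applying the Markov property at the last point of each chain gives the finite expansion
\begin{equation}\label{eq:expansion}
Y_s(m,w)=Y_t(m,w)+\sum_{j\ge1}\ \sum_{s<n_1<\dots<n_j\le t}\ \sum_{x_1,\dots,x_j}q_{n_1-m}(x_1-w)\prod_{i=2}^jq_{n_i-n_{i-1}}(x_i-x_{i-1})\prod_{i=1}^j\eta(n_i,x_i)\ Y_t(n_j,x_j).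
\end{equation}
The $\eta$'s here are independent of $\mathcal G_t$, and a conditional expectation given $\mathcal G_t$ means integration over them with the $\mathcal G_t$-measurable coefficients frozen. The starting point $(m,w)$ enters only through the first factor, and the future only through the last. By \eqref{eq:orth}, summing over chains with first point $(n,x)$ and last point $(n+\ell,x+v)$, a finite combination $F=\sum_ia_iY_s(m_i,w_i)$ with real $a_i$ and $m_i\le s$ satisfies
\begin{equation}\label{eq:condL2}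
\mathbb E[F^2\mid\mathcal G_t]=\Big(\sum_ia_iY_t(m_i,w_i)\Big)^2+\sum_{s<n\le n+\ell\le t}\ \sum_{x,v}\Big(\sum_ia_iq_{n-m_i}(x-w_i)\Big)^2U_\ell(v)\,Y_t(n+\ell,x+v)^2 .
\end{equation}

The variable $Z_k$ has the expansion \eqref{eq:expansion} with $(m,w)=(0,0)$, $s=t_{k-1}$, $t=t_k$ and every $Y_t$ replaced by $1$. Divide the expansion of $X_{t_{k-1}}$ by $X_{t_k}$ and subtract: the terms $j=0$ cancel, and $D_k$ is the sum over $j\ge1$ with $\Xi_k(n_j,x_j)$ in place of $Y_t(n_j,x_j)$. Therefore
\begin{equation}\label{eq:D}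
\mathbb E[D_k\mid\mathcal G_{t_k}]=0,\qquad\mathbb E[D_k^2\mid\mathcal G_{t_k}]=\sum_{t_{k-1}<n\le n+\ell\le t_k}\ \sum_{x,v}q_n(x)^2U_\ell(v)\,\Xi_k(n+\ell,x+v)^2 .
\end{equation}
This has the form of $\mathbb E\,T^2$ in Section~\ref{sec:two}, with $\Xi_k^2$ in the role of $\sigma^2\Phi$.

\subsection{A recursion for the dependence on the starting point}

We need a second moment bound for $\Xi_k$, whose denominator $X_{t_k}$ is typically small and depends on the same disorder as the numerator. Instead of estimating negative moments, we remove one block of disorder from the denominator at a time, on an event where this costs a bounded factor. Let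
\[
\Gamma_k=\bigcap_{i>k}\{\rho_i\ge\tfrac12\}\in\mathcal G_{t_k},\qquad h_k(m,w)=\mathbb E\big[\Xi_k(m,w)^2\,\mathbf 1_{\Gamma_k}\big]\quad\big((m,w)\in\mathcal A,\ m\le t_k\big).
\]
On $\Gamma_k$ we have $X_{t_k}=\prod_{i>k}\rho_i\ge2^{-K}$, so $\Xi_k\mathbf 1_{\Gamma_k}$ and $D_k\mathbf 1_{\Gamma_k}$ are square integrable. Note that $\Gamma_K$ is the whole space and $h_K=0$.

Let $1\le k<K$ and $F=Y_{t_k}(m,w)-X_{t_k}$, so that $\Xi_k(m,w)=F/X_{t_k}$. On $\Gamma_k$, $X_{t_k}=\rho_{k+1}X_{t_{k+1}}\ge\frac12X_{t_{k+1}}$, and $\Gamma_k\subset\Gamma_{k+1}$. Hence $h_k(m,w)\le4\,\mathbb E[F^2X_{t_{k+1}}^{-2}\mathbf 1_{\Gamma_{k+1}}]$, where now the denominator and the event are $\mathcal G_{t_{k+1}}$-measurable. Apply \eqref{eq:condL2} with $s=t_k$, $t=t_{k+1}$, write $Y_{t_{k+1}}/X_{t_{k+1}}=1+\Xi_{k+1}$ and use $(1+y)^2\le2+2y^2$: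
\begin{equation}\label{eq:recursion}
h_k(m,w)\le4h_{k+1}(m,w)+8\sum_{t_k<n\le n+\ell\le t_{k+1}}\ \sum_{x,v}(\Delta q_n(x))^2\,U_\ell(v)\,\big(1+h_{k+1}(n+\ell,x+v)\big).
\end{equation}
Only accessible points occur. If $\Delta q_n(x)\ne0$ then $q_n(x)>0$, because $q_n(x)\ge q_m(w)q_{n-m}(x-w)$; and if $U_\ell(v)>0$ then $q_\ell(v)>0$; so $(n+\ell,x+v)\in\mathcal A$.

The factor $4$ is paid at every block, and the number of blocks is not bounded. It is compensated by the growth of the blocks: for a fixed point $(m,w)$, the boundary cost $\psi_t(m,w)$ decays like $t^{-1/2}$, hence by a factor $8$ or more from one block to the next. This suggests the induction hypothesis $h_k\le\psi_{t_k}$. The next lemma bounds the sum in \eqref{eq:recursion} under this hypothesis; it is the estimate $\Phi\le C\psi_t$ of Section~\ref{sec:two} with the weights that the hypothesis produces.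

\begin{lemma}\label{lem:step}
There is a constant $C_0$ such that, for $1\le t$, $4t\le t'\le N$ and $(m,w)\in\mathcal A$ with $m\le t$,
\[
\sum_{t<n\le n+\ell\le t'}\ \sum_{x,v}(\Delta q_n(x))^2\,U_\ell(v)\,\big(1+\psi_{t'}(n+\ell,x+v)\big)\le C_0\,\delta(t')\,\psi_t(m,w).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:psi}, $1+\psi_{t'}(n+\ell,x+v)\le2L_{t'}(n+\ell)(1+|x|/\sqrt{t'})(1+|v|/\sqrt{t'})$. Summing over $v$ with Lemma~\ref{lem:U}(iii) and then over $\ell$ with Lemma~\ref{lem:U}(v), the left side is at most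
\[
C\delta(t')\sum_{t<n\le t'}L_{t'}(n)\,a_n,\qquad a_n=\sum_x(\Delta q_n(x))^2\Big(1+\frac{|x|}{\sqrt{t'}}\Big).
\]

\emph{Times $n\in(t,t']$ with $n\ge2m$.} By Lemma~\ref{lem:dq}(a) and $n\le t'$, $a_n\le C\alpha n^{-3/2}$. By \eqref{eq:L}, the times $n\le t'/2$ contribute at most $C\alpha\sum_{n>t}n^{-3/2}\le C\alpha/\sqrt t$, and the times $n>t'/2$ at most $C\alpha\,t'^{-3/2}\sum_{n\le t'}L_{t'}(n)\le C\alpha/\sqrt{t'}$. By \eqref{eq:psi} the total is at most $C\psi_t(m,w)$. If $m\le t/2$ this covers all $n>t$; if $m>t/2$ it covers all $n>2t$.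

\emph{Times $t<n\le2t$ when $m>t/2$.} Here $n\le t'/2$, so $L_{t'}(n)\le\log(4e)$, and Lemma~\ref{lem:dq}(b) gives $a_n\le\frac C{n-m}(1+|w|/\sqrt t)$. By \eqref{eq:harm} the contribution is at most $CL_t(m)(1+|w|/\sqrt t)=C\psi_t(m,w)$.
\end{proof}

\begin{lemma}\label{lem:h}
For $N$ large, $h_k(m,w)\le\psi_{t_k}(m,w)$ for all $1\le k\le K$ and $(m,w)\in\mathcal A$ with $m\le t_k$.
\end{lemma}

\begin{proof}
We use backward induction from $h_K=0$. If the bound holds for $k+1$, then \eqref{eq:recursion} and Lemma~\ref{lem:step} give $h_k(m,w)\le4\psi_{t_{k+1}}(m,w)+8C_0\delta_{k+1}\psi_{t_k}(m,w)$. Since $m\le t_k\le t_{k+1}/64$, the first case of the definition of $\psi_{t_{k+1}}$ applies, and by \eqref{eq:psi}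
\[
\psi_{t_{k+1}}(m,w)=\frac{\sqrt m+|w|}{\sqrt{t_{k+1}}}\le\sqrt{\frac{t_k}{t_{k+1}}}\;\psi_{t_k}(m,w)\le\frac18\,\psi_{t_k}(m,w).
\]
As $8C_0\delta_{k+1}\le8C_0/b\le\frac12$ for $N$ large, $h_k\le(\frac12+\frac12)\psi_{t_k}$.
\end{proof}

\subsection{The boundary error}

\begin{lemma}\label{lem:D}
For $N$ large, $\mathbb E[D_k^2\mathbf 1_{\Gamma_k}]\le C\delta_k$ for all $1\le k\le K$.
\end{lemma}

The trivial bound, with $\Xi_k^2$ of order one in \eqref{eq:D}, would be $\Delta_k\delta_k=\varepsilon_k$, and $\sum_k\varepsilon_k\approx\lambda^2$ is not small. The lemma gains the factor $\Delta_k$.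

\begin{proof}
Write $s=t_{k-1}$, $t=t_k$, $\delta=\delta_k$. By \eqref{eq:D}, $\Gamma_k\in\mathcal G_t$ and Lemma~\ref{lem:h},
\[
\mathbb E[D_k^2\mathbf 1_{\Gamma_k}]\le\sum_{s<n\le n+\ell\le t}\ \sum_{x,v}q_n(x)^2U_\ell(v)\,\psi_t(n+\ell,x+v).
\]

\emph{Terms with $n+\ell\le t/2$.} Here $\psi_t\le(\sqrt n+|x|+\sqrt\ell+|v|)/\sqrt t$. By \eqref{eq:qp}, \eqref{eq:qmom} and Lemma~\ref{lem:U}(iii), the sum over $x,v$ is at most $C\frac{u_\ell}n\frac{\sqrt n+\sqrt\ell}{\sqrt t}$. The part with $\sqrt n$ sums to at most $Cf(t)\,t^{-1/2}\sum_{n\le t}n^{-1/2}\le C\delta$. By Lemma~\ref{lem:blocks}(b) and Lemma~\ref{lem:U}(ii), the part with $\sqrt\ell$ sums to at most $C\Delta_k\,t^{-1/2}\sum_{1\le\ell\le t}\delta^2\ell^{-1/2}\le C\Delta_k\delta^2=C\varepsilon_k\delta\le C\delta$.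

\emph{Terms with $n+\ell>t/2$.} Here $\psi_t\le L_t(n+\ell)(1+|x|/\sqrt t)(1+|v|/\sqrt t)$, and by the same three estimates the sum over $x,v$ is at most $C\frac{u_\ell}nL_t(n+\ell)$. For $n>t/4$, Lemma~\ref{lem:U}(v) and \eqref{eq:L} give at most $\frac{C\delta}t\sum_{n\le t}L_t(n)\le C\delta$. For $n\le t/4$ we have $\ell>t/4$, so $u_\ell\le16\delta^2/t$, and $\sum_\ell L_t(n+\ell)\le3t$; this gives at most $C\delta^2\sum_{s<n\le t}\frac1n\le C\Delta_k\delta^2\le C\delta$.
\end{proof}

\section{Moments of the block partition functions}\label{sec:moments}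

Fix $k$ and write $s=t_{k-1}$, $t=t_k$, $\delta=\delta_k$, $\Delta=\Delta_k$, $\varepsilon=\varepsilon_k$. We have $Z_k-1=\sum_{A\ne\emptyset}c(A)\eta_A$, the sum being over chains with times in $(s,t]$.

\subsection{The variance}

\begin{lemma}\label{lem:var}
For $N$ large, $\varepsilon_k-3\delta_k\le\mathrm{Var}\,Z_k\le\varepsilon_k$.
\end{lemma}

\begin{proof}
By \eqref{eq:orth}, sorting chains by their first time, $\mathrm{Var}\,Z_k=\sum_{s<n\le t}p_nf(t-n)\le\Delta f(t)\le\varepsilon$. For the lower bound let $\hat t=\lfloor t/2\rfloor$. By Lemma~\ref{lem:blocks}(b), $\hat t\ge\max(s,1)$. Also $R_t-R_{\hat t}\le\frac{t-\hat t}{2(\hat t+1)}\le\frac12$, so $g(\hat t)\le g_k+\frac12$ and $\delta(1-\frac\delta2)\le\delta(\hat t)\le\delta$. For $n\le\hat t$ we have $t-n\ge\hat t$, and Lemma~\ref{lem:U}(iv) with $\delta\le\frac14$, $\varepsilon\le1$ gives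
\[
\mathrm{Var}\,Z_k\ge(R_{\hat t}-R_s)f(\hat t)\ge\big(\Delta-\tfrac12\big)\,\delta\,\big(1-\tfrac\delta2\big)(1-6\delta^2)\ge\big(\varepsilon-\tfrac\delta2\big)(1-2\delta)\ge\varepsilon-3\delta .\qedhere
\]
\end{proof}

\subsection{The fourth moment: collision diagrams}

\begin{lemma}\label{lem:fourth}
For $N$ large, $\mathbb E[(Z_k-1)^4]\le C\varepsilon_k^2$ for all $1\le k\le K$.
\end{lemma}

We first express the fourth moment through collisions of four independent walks, called replicas. We have
\[
\mathbb E(Z_k-1)^4=\sum_{A_1,\dots,A_4\ne\emptyset}\ \prod_{i=1}^4c(A_i)\ \mathbb E\Big[\prod_{i=1}^4\eta_{A_i}\Big].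
\]
The expectation vanishes unless each point of $\bigcup_iA_i$ lies in at least two of the chains, and then it is the product over points of $\mathbb E\eta^2$, $\mathbb E\eta^3$ or $\mathbb E\eta^4$ according to the multiplicity. Each chain has at most one point at a given time. So at each time of $\bigcup_iA_i$, the record of which chains share which point is a family of disjoint subsets of $\{1,2,3,4\}$ of size at least $2$, called \emph{groups}. We call such a family a \emph{type}. There are $14$ types: $6$ pairs, $4$ triples, the quadruple and $3$ double pairs. Their weights $w(J)$ are $\sigma^2$, $|\mathbb E\eta^3|$, $\mathbb E\eta^4$, $\sigma^4$ respectively. By \eqref{eq:eta}, $w(J)\le C\sigma^2\le C\delta$ for every type, and $w(J)\le C\sigma^4$ for the quadruple and the double pairs.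

Fix times $s<\tau_1<\dots<\tau_r\le t$ and types $J_1,\dots,J_r$. The product $\prod_ic(A_i)$ is the probability that four independent walks from the origin pass through $A_1,\dots,A_4$. For different positions of the points these events are disjoint. So the sum of $\prod_ic(A_i)$ over all quadruples of chains with these times and types is at most the probability that, for each $i$, the replicas in each group of $J_i$ are at a common site at time $\tau_i$; it is an inequality because we drop the requirement that the two sites of a double pair be distinct. Since all chains are nonempty, every replica belongs to a group of some $J_i$. Hence $\mathbb E(Z_k-1)^4$ is at most the sum, over $r\ge1$, times and such covering sequences of types, of $\prod_iw(J_i)$ times this probability. All terms are now nonnegative.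

Repeated collisions of the same pair must be summed exactly, since their sum is the nearly divergent series of Section~\ref{sec:kernel}. Group the times into \emph{stretches}: a maximal run of consecutive times $\tau_i$ with one and the same pair type is one stretch, and each time of non-pair type is a stretch by itself. The \emph{duration} $\ell\ge0$ of a stretch is the difference of its last and first time, and its \emph{waiting time} $n\ge1$ is the difference between its first time and the last time of the previous stretch, or time $0$; see Figure~\ref{fig:stretches}. By maximality, a stretch of pair type $I$ is followed by a type $J\ne I$. We say that $J$ is \emph{allowed after $I$} if $J\ne I$ or $I$ is not a pair.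

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=0.55cm]
\draw[gray] (0,-1) node[left,black]{$1$} -- (10,-1) (0,-2) node[left,black]{$2$} -- (10,-2) (0,-3) node[left,black]{$3$} -- (10,-3) (0,-4) node[left,black]{$4$} -- (10,-4);
\draw[thick] (1,-1) -- (1,-2) (1.8,-1) -- (1.8,-2) (2.6,-1) -- (2.6,-2) (4,-2) -- (4,-4) (5.4,-3) -- (5.4,-4) (6.4,-3) -- (6.4,-4) (7.7,-1) -- (7.7,-2) (7.7,-3) -- (7.7,-4) (9.2,-2) -- (9.2,-3);
\fill (1,-1) circle (2pt) (1,-2) circle (2pt) (1.8,-1) circle (2pt) (1.8,-2) circle (2pt) (2.6,-1) circle (2pt) (2.6,-2) circle (2pt) (4,-2) circle (2pt) (4,-3) circle (2pt) (4,-4) circle (2pt) (5.4,-3) circle (2pt) (5.4,-4) circle (2pt) (6.4,-3) circle (2pt) (6.4,-4) circle (2pt) (7.7,-1) circle (2pt) (7.7,-2) circle (2pt) (7.7,-3) circle (2pt) (7.7,-4) circle (2pt) (9.2,-2) circle (2pt) (9.2,-3) circle (2pt);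
\node at (1.8,-0.2) {\small $\{1,2\}$};
\node at (4,-0.2) {\small $\{2,3,4\}$};
\node at (5.9,-0.2) {\small $\{3,4\}$};
\node at (7.7,-0.2) {\small $\{1,2\},\{3,4\}$};
\node at (9.2,-0.2) {\small $\{2,3\}$};
\draw[<->] (4,-4.8) -- node[below]{$n$} (5.4,-4.8);
\draw[<->] (5.4,-4.8) -- node[below]{$\ell$} (6.4,-4.8);
\end{tikzpicture}
\caption{A collision diagram of four replicas (horizontal lines, time running to the right). A vertical segment joins replicas that are at the same site at that time. The eight collision times form five stretches, whose types are written on top; $n$ and $\ell$ are the waiting time and the duration of the third stretch.}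
\label{fig:stretches}
\end{figure}

By the Markov property, each stretch acts on the positions $x=(x_1,\dots,x_4)\in(\mathbb Z^2)^4$ through a kernel. For a pair $J=\{c,d\}$, the sum over the interior times and positions of the stretch produces $U_\ell$, and the other two replicas move freely:
\[
K^J_{n,\ell}(x,x')=\mathbf 1_{x'_c=x'_d}\sum_yq_n(y-x_c)\,q_n(y-x_d)\,U_\ell(x'_c-y)\prod_{e\notin J}q_{n+\ell}(x'_e-x_e).
\]
For a non-pair type $J$, $K^J_{n,0}(x,x')=w(J)\prod_{e=1}^4q_n(x'_e-x_e)$ if $x'$ is constant on each group of $J$, and $K^J_{n,\ell}(x,x')=0$ otherwise or if $\ell\ge1$. Define $B_0(x;I)=1$ and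
\[
B_r(x;I)=\sum_{J\text{ allowed after }I}\ \ \sum_{n\ge1,\ \ell\ge0,\ n+\ell\le t}\ \ \sum_{x'}K^J_{n,\ell}(x,x')\,B_{r-1}(x';J)\qquad(r\ge1).
\]
This bounds the total weight of $r$ further stretches after a stretch of type $I$ has ended at $x$; we only keep the constraint $n+\ell\le t$ for each stretch. A diagram with a single stretch covers all replicas only if its type is the quadruple or a double pair, and its collision probability at time $n$ is then at most $n^{-2}$ by \eqref{eq:qp}. Sorting the other diagrams by the number $r\ge1$ of stretches after the first, and dropping the covering condition,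
\begin{equation}\label{eq:diagrams}
\mathbb E(Z_k-1)^4\le C\sigma^4\sum_{n\ge1}n^{-2}+\sum_{r\ge1}\ \sum_J\ \sum_{s<n\le n+\ell\le t}\ \sum_{x'}K^J_{n,\ell}(0,x')\,B_r(x';J).
\end{equation}

\subsection{The fourth moment: a weight on distances}

We want each stretch to cost a factor $C\varepsilon=C\delta\Delta$. A stretch of type $\{c,d\}$ has weight at most $\delta\sum_{n\le t}q_{2n}(x_c-x_d)$, since $\sum_yq_n(y-x_c)q_n(y-x_d)=q_{2n}(x_c-x_d)$. The uniform bound on this is $\delta R_t$, attained at $x_c=x_d$, and it is far too large: for the last block in the quasi-critical regime, $\delta R_N=\sigma^2R_N/(1-\sigma^2R_N)\sim\log N/\vartheta_N$. The sum $\sum_{n\le t}q_{2n}(z)$ is of order $\Delta\approx\log(t/s)$ only if $|z|$ is of order $\sqrt s$ or more. This is typical at the first collision, which occurs after time $s$, but later stretches can bring replicas close: if $\{1,3\}$ follows shortly after $\{1,2\}$, then replicas $2$ and $3$ are close, which favors $\{2,3\}$ next. So the induction has to keep track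 of the distances. In view of $\log y\le y^\kappa/\kappa$, we use a small power in place of the logarithm, because a power reproduces itself under the sum over waiting times. Let
\[
\kappa=\frac1\Delta\in(0,1],\qquad G(z)=\max\Big(1,\frac{\sqrt t}{1+|z|}\Big)^\kappa\in[1,t^{\kappa/2}],
\]
so that $\delta/\kappa=\varepsilon$.

\begin{lemma}\label{lem:G}
\begin{itemize}
\item[(a)] $\sup_z\mathrm E_0\,G(z+S_n)\le C(t/n)^{\kappa/2}$ for $1\le n\le t$.
\item[(b)] $\sum_{n=1}^tq_{2n}(z)(t/n)^{\kappa/2}\le\frac C\kappa G(z)$ for all $z$.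
\item[(c)] $(t/n)^{\kappa/2}\le e^2$ for $s<n\le t$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) As $y^\kappa\le1+y$ for $y\ge0$, we have $G(y)\le1+(t/n)^{\kappa/2}\big(1+\frac{\sqrt n}{1+|y|}\big)$. Splitting according to $|z+S_n|>\sqrt n$ or not and using $q_n\le1/n$,
\[
\mathrm E_0\,\frac{\sqrt n}{1+|z+S_n|}\le1+\frac1n\sum_{|y|\le\sqrt n}\frac{\sqrt n}{1+|y|}\le C .
\]

(b) We have $q_{2n}(z)\le1/n$. For $z\ne0$, in $q_{2n}(z)=\sum_xq_n(x)q_n(z-x)$ one of $|x|,|z-x|$ is at least $|z|/2$, so $q_{2n}(z)\le\frac2n\mathrm P_0(|S_n|\ge|z|/2)\le Cn|z|^{-4}$ by the fourth moment. If $z=0$, the sum is at most $t^{\kappa/2}\sum_nn^{-1-\kappa/2}\le\frac3\kappa t^{\kappa/2}=\frac3\kappa G(0)$. If $1\le|z|\le\sqrt t$, the terms $n\ge|z|^2$ give at most $t^{\kappa/2}\sum_{n\ge|z|^2}n^{-1-\kappa/2}\le\frac3\kappa(\sqrt t/|z|)^\kappa$, the terms $n<|z|^2$ give at most $Ct^{\kappa/2}|z|^{-4}|z|^{4-\kappa}=C(\sqrt t/|z|)^\kappa$, and $(\sqrt t/|z|)^\kappa\le2G(z)$ because $1+|z|\le2|z|$. If $|z|>\sqrt t$, the sum is at most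 $Ct^{\kappa/2}|z|^{-4}t^{2-\kappa/2}\le C\le\frac C\kappa G(z)$.

(c) By Lemma~\ref{lem:blocks}(b), $\log\frac t{s+1}\le\sum_{s<i\le t}\frac1i\le4\Delta=4/\kappa$.
\end{proof}

Item (c) explains the choice of $\kappa$: it is small enough that the weight is bounded at the first collision, and large enough that the loss $1/\kappa$ in (b) is only $\Delta$.

\begin{proof}[Proof of Lemma~\ref{lem:fourth}]
For a type $I$ let $\Sigma(x;I)=\sum G(x_a-x_b)$, the sum being over the pairs $\{a,b\}\subset\{1,2,3,4\}$ different from $I$ (all six pairs if $I$ is not a pair). The pair $I$ has to be left out: at the end of a stretch of type $I$ it would contribute $G(0)=t^{\kappa/2}$, with no free replica to average it.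

\emph{One stretch.} We claim that for every type $J$, every pair $\{c,d\}$ contained in a group of $J$, every $x$ and $1\le n\le t$,
\begin{equation}\label{eq:onestep}
\sum_{\ell=0}^{t-n}\sum_{x'}K^J_{n,\ell}(x,x')\,\Sigma(x';J)\le C\delta\,q_{2n}(x_c-x_d)\,(t/n)^{\kappa/2}.
\end{equation}
Let $J=\{c,d\}$ be a pair. Each of the five pairs $\{a,b\}\ne J$ has an index, say $a$, outside $J$. We sum over $x'_a$ first: by Lemma~\ref{lem:G}(a), $\sum_{x'_a}q_{n+\ell}(x'_a-x_a)G(x'_a-x'_b)\le C(t/(n+\ell))^{\kappa/2}\le C(t/n)^{\kappa/2}$. The remaining factors of the kernel sum to $q_{2n}(x_c-x_d)u_\ell$, and $\sum_{\ell\le t}u_\ell\le\delta$. Now let $J$ be a non-pair type. Then $\ell=0$, and besides the collision of $c$ and $d$ one more coincidence is required: either a third replica is at the same site, which has probability at most $1/n$ given the positions of $c$ and $d$, or the other two replicas collide, which has probability at most $\sup q_{2n}\le1/n$ independently. So $\sum_{x'}K^J_{n,0}(x,x')\le\frac{C\delta}nq_{2n}(x_c-x_d)$.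 With $\Sigma\le6t^{\kappa/2}$ and $n^{-1}\le n^{-\kappa/2}$ we obtain \eqref{eq:onestep}. The extra factor $1/n$ replaces the averaging over a free replica.

\emph{Induction.} We show that $B_r(x;I)\le(C_1\varepsilon)^r\,\Sigma(x;I)$ for a constant $C_1$ and all $r\ge0$. For $r=0$ this holds as $G\ge1$. Let $r\ge1$ and let $J$ be allowed after $I$. There is a pair $\{c,d\}\ne I$ contained in a group of $J$: if $J$ is a pair take $J$ itself, and otherwise the groups of $J$ contain at least two pairs. By the induction hypothesis, \eqref{eq:onestep} and Lemma~\ref{lem:G}(b), the term $J$ in the definition of $B_r(x;I)$ is at most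
\[
(C_1\varepsilon)^{r-1}\,C\delta\sum_{n=1}^tq_{2n}(x_c-x_d)(t/n)^{\kappa/2}\le(C_1\varepsilon)^{r-1}\,\frac{C\delta}\kappa\,G(x_c-x_d)\le(C_1\varepsilon)^{r-1}\,C\varepsilon\,\Sigma(x;I).
\]
The constant $C$ does not depend on $C_1$, and there are at most $14$ types, so $C_1=14C$ closes the induction.

\emph{The first stretch.} In \eqref{eq:diagrams}, use the bound on $B_r$, then \eqref{eq:onestep} with $x=0$ and Lemma~\ref{lem:G}(c). The term $r$ is at most $14\,(C_1\varepsilon)^r\,C\delta e^2\sum_{s<n\le t}p_n\le C\varepsilon\,(C_1\varepsilon)^r$. Since $\varepsilon\le3b^{-1/4}$, we have $C_1\varepsilon\le\frac12$ for $N$ large, and the sum over $r\ge1$ is at most $C\varepsilon^2$. The first term of \eqref{eq:diagrams} is at most $C\sigma^4\le C\delta^2\le C\varepsilon^2$, as $\Delta\ge1$.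
\end{proof}

By the Cauchy--Schwarz inequality and Lemmas~\ref{lem:var} and~\ref{lem:fourth},
\begin{equation}\label{eq:third}
\mathbb E|Z_k-1|^3\le\big(\mathbb E(Z_k-1)^2\ \mathbb E(Z_k-1)^4\big)^{1/2}\le C\varepsilon_k^{3/2}.
\end{equation}

\section{Proof of Proposition~\ref{prop:main}}\label{sec:final}

\subsection{Reduction to a sum of independent variables}

We show that
\begin{equation}\label{eq:structure}
\log W_N=-\tfrac12\lambda_N^2+M_N+o_{\mathbb P}(1),\qquad M_N=\sum_{k=1}^K(Z_k-1).
\end{equation}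
By Markov's inequality, Lemmas~\ref{lem:fourth} and~\ref{lem:D} and Lemma~\ref{lem:blocks}(c),
\[
\mathbb P\big(\exists k:\ |Z_k-1|>\tfrac14\big)\le C\sum_k\varepsilon_k^2\to0,\qquad\mathbb P\big(\exists k:\ \Gamma_k\text{ holds and }|D_k|>\tfrac18\big)\le C\sum_k\delta_k\to0 .
\]
The first bound needs the fourth moment, since the variances sum to $\lambda^2$. Let $\Omega_N$ be the complement of these two events. On $\Omega_N$ all the $\Gamma_k$ hold, by backward induction: $\Gamma_K$ always holds, and on $\Gamma_k\cap\Omega_N$ we have $\rho_k=Z_k+D_k\ge\frac34-\frac18\ge\frac12$, so that $\Gamma_{k-1}=\Gamma_k\cap\{\rho_k\ge\frac12\}$ holds. Thus on $\Omega_N$, which has probability $1-o(1)$, we have $|Z_k-1|\le\frac14$ and $|D_k|\le\frac18$ for all $k$. With $y_k=(Z_k-1)+D_k$, $|y_k|\le\frac38$, we have $|\log(1+y_k)-y_k+\frac12y_k^2|\le C|y_k|^3$ and $|y_k|^3\le4|Z_k-1|^3+D_k^2$. Therefore, on $\Omega_N$,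
\[
\log W_N=M_N+\sum_kD_k\mathbf 1_{\Gamma_k}-\frac12\sum_k(Z_k-1)^2+E_N,\qquad|E_N|\le C\sum_k\big(|Z_k-1||D_k|+D_k^2+|Z_k-1|^3\big)\mathbf 1_{\Gamma_k}.
\]
We treat the terms in turn; all sums are bounded by Lemma~\ref{lem:blocks}(c).
\begin{itemize}
\item The variables $D_k\mathbf 1_{\Gamma_k}$ are orthogonal in $L^2$. Indeed, for $k'>k$ the variable $D_{k'}\mathbf 1_{\Gamma_{k'}}$ is measurable with respect to $\mathcal G_{t_{k'-1}}\subset\mathcal G_{t_k}$, while $\Gamma_k\in\mathcal G_{t_k}$ and $\mathbb E[D_k\mid\mathcal G_{t_k}]=0$ by \eqref{eq:D}. So $\mathbb E\big(\sum_kD_k\mathbf 1_{\Gamma_k}\big)^2\le C\sum_k\delta_k\to0$.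
\item The bound on $|E_N|$ has expectation at most $C\sum_k(\varepsilon_k\delta_k)^{1/2}+C\sum_k\delta_k+C\sum_k\varepsilon_k^{3/2}\to0$, by the Cauchy--Schwarz inequality, Lemmas~\ref{lem:D} and~\ref{lem:var} and \eqref{eq:third}.
\item By independence and Lemma~\ref{lem:fourth}, $\sum_k(Z_k-1)^2$ has variance at most $C\sum_k\varepsilon_k^2\to0$. Its mean is $V_N=\sum_k\mathrm{Var}\,Z_k$, and Lemma~\ref{lem:var} with Lemma~\ref{lem:blocks}(c),(d) gives
\begin{equation}\label{eq:V}
V_N=\sum_k\varepsilon_k+O\Big(\sum_k\delta_k\Big)=\lambda_N^2+o(1).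
\end{equation}
\end{itemize}
This proves \eqref{eq:structure}.

\subsection{Gaussian approximation without normalization}

The variance $V_N$ may diverge and we do not rescale, so we use Lindeberg's replacement argument, whose error depends only on the sum of third moments. Let $\varphi\in C^3(\mathbb R)$ be bounded with bounded derivatives, and let $\zeta_k\sim\mathcal N(0,\mathrm{Var}\,Z_k)$ be independent of each other and of the $Z_k$. Put $H_k=\sum_{i<k}\zeta_i+\sum_{i>k}(Z_i-1)$, which is independent of $Z_k$ and $\zeta_k$. Then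
\[
\mathbb E\varphi(M_N)-\mathbb E\varphi\Big(\sum_k\zeta_k\Big)=\sum_k\big(\mathbb E\varphi(H_k+Z_k-1)-\mathbb E\varphi(H_k+\zeta_k)\big).
\]
Expand both terms to second order at $H_k$. The terms of order $0,1,2$ cancel, because $Z_k-1$ and $\zeta_k$ have the same first two moments. With \eqref{eq:third} and $\mathbb E|\zeta_k|^3\le2\varepsilon_k^{3/2}$,
\[
\Big|\mathbb E\varphi(M_N)-\mathbb E\varphi\Big(\sum_k\zeta_k\Big)\Big|\le\frac{\|\varphi'''\|_\infty}6\sum_k\big(\mathbb E|Z_k-1|^3+\mathbb E|\zeta_k|^3\big)\le C\|\varphi'''\|_\infty\,b^{-1/8},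
\]
and $\sum_k\zeta_k\sim\mathcal N(0,V_N)$.

Fix $r\in(0,1)$ and a smooth probability density $\chi$ supported in $(-1,1)$. For a closed set $A$ let $\varphi$ be the convolution of $\mathbf 1_{A^{r/2}}$ with $y\mapsto\frac2r\chi(\frac{2y}r)$. Then $\mathbf 1_A\le\varphi\le\mathbf 1_{A^r}$ and $\|\varphi'''\|_\infty\le8r^{-3}\int|\chi'''|$, which does not depend on $A$. Writing $\nu_N=\mathcal N(0,V_N)$,
\[
\mathbb P(M_N\in A)\le\nu_N(A^r)+Cr^{-3}b^{-1/8}\le\nu_N(A^r)+r
\]
for $N$ large, uniformly in $A$. Hence $d_{\mathrm{Prok}}(\mathrm{Law}(M_N),\mathcal N(0,V_N))\to0$. For a standard Gaussian $\xi$, $|\sqrt{V_N}\,\xi-\lambda_N\xi|\le|V_N-\lambda_N^2|^{1/2}|\xi|\to0$ in probability by \eqref{eq:V}, so by (P1) and the triangle inequality $d_{\mathrm{Prok}}(\mathrm{Law}(M_N),\mathcal N(0,\lambda_N^2))\to0$. Shifting both laws by $-\frac12\lambda_N^2$ does not increase the distance by (P2), and the $o_{\mathbb P}(1)$ term in \eqref{eq:structure} changes the first law by $o(1)$ by (P1). This proves Proposition~\ref{prop:main},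 and with it Theorems~\ref{thm:clt} and~\ref{thm:prok} and Corollary~\ref{cor:norm}. \qed

\begin{thebibliography}{1}

\bibitem{CN}
Cl\'ement Cosco and Shuta Nakajima,
\emph{High moments of 2d directed polymers up to quasi-criticality},
arXiv:2503.17232 (2025).

\end{thebibliography}
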